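# Integers divisible by a shifted prime from a given interval

## 1. Wide intervals: $\log(z/y)$ comparable with $\log z'$

A *shifted prime* is a number $p-1$ with $p$ prime. Given an interval $(y,z]$, how many integers up to $x$ are divisible by at least one shifted prime coming from that interval? Write
$$H^*(x,y,z)=\#\{n\le x:\ \exists\,p\in(y,z]\text{ prime},\ p-1\mid n\}.$$
For instance, $(4,7]$ contains the primes $5,7$, so $H^*(30,4,7)$ counts the $n\le 30$ divisible by $4$ or by $6$. There are $7$ multiples of $4$ and $5$ multiples of $6$, and $12,24$ are both, so $H^*(30,4,7)=10$. The whole difficulty is the size of such overlaps when $y,z$ are large. The problem treated here is posed by Rebecca Abi Abdallah, Valeriya Kovaleva, Jeremy Schlitt and Néo Tardy, "Integers divisible by a shifted prime in a given interval", arXiv:2608.27356 (2026).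

**Standing hypotheses.** Fix $c\in(0,1)$. Throughout $3\le y<z\le x$, $y\ge z^c$, and $z'=\min\{z,x/y\}$ is sufficiently large in terms of $c$ (this is what "$z'\to\infty$" means), and in terms of a parameter $\varepsilon_0$ where one occurs. Implied constants depend only on $c$ and $\varepsilon_0$ unless we say otherwise.

**Parameters.** Let $Q(\rho)=\rho\log(\rho/e)+1$ and
$$u=\frac{\log(z/y)}{\log z},\qquad u'=\frac{\log(z/y)}{\log z'},\qquad \gamma=\frac{\log(1/u)}{\log\log z'},\qquad \lambda_0=\log(1/u')=\log\log z'-\log\log(z/y).$$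
We abbreviate $L=\log z'$, $\ell=\log L$, $w=z/y$, $\beta=\log 2$, and
$$\rho=\frac{1+\gamma}{\log 2},\quad \kappa=\rho\ell,\quad I=\lfloor\lambda_0\rfloor,\quad \Delta_M=\gamma+(1+M)^{-1/2},\quad \Delta=\Delta_{\lambda_0},\quad \gamma_*=2\log 2-1=0.386\ldots$$
So $u=L^{-\gamma}$ is the length of $(y,z]$ on a logarithmic scale relative to $\log z$, and $e^{-\lambda_0}$ is the same relative to $\log z'$. The following relations are used constantly:
$$2^\kappa=L^{1+\gamma}=\frac Lu,\qquad L^{\rho}\rho^{-\kappa}=L^{1-Q(\rho)},\qquad \log w=u\log z=e^{-\lambda_0}L,\qquad 0\le\lambda_0\le\gamma\ell,\qquad \log w\ge L^{1-\gamma}.\tag{1}$$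
The first three are the definitions (note $Q(\rho)=\rho\log\rho-\rho+1$). Since $w\le z$ and $w=z/y\le x/y$, we have $w\le z'$, so $\lambda_0\ge0$. Since $z'\le z$, we have $u'\ge u$, so $\lambda_0\le\log(1/u)=\gamma\ell$, and the last relation follows. Finally $\gamma>0$, because $y\ge z^c$ gives $u\le 1-c<1$. Also $\Delta_I\asymp\Delta$.

**The union bound.** The first thing to try is $H^*\le x\sum_{y<p\le z}\frac1{p-1}$. If $\gamma\le0.45$, then $\log w\ge L^{0.55}$ is large. Cover $(y,z]$ by $\ll\log w$ intervals $(V,2V]$ with $V\ge y$. By Chebyshev each contributes $\ll1/\log y$, so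
$$H^*(x,y,z)\ll x\,\frac{\log w}{\log y}\ll ux=xL^{-\gamma}.\tag{2}$$
How good is this? An integer with $k$ distinct prime factors has at least $2^k$ divisors. Say $z'=z$. Heuristically a divisor lies in $(y,z]$ with chance about $u$, and then its successor is prime with chance about $1/L$. So we expect $2^ku/L=2^{k-\kappa}$ successes. Once $k>\kappa$, the union bound counts the same $n$ many times. If we instead count the integers with about $\kappa$ prime factors, we find a proportion of about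
$$\frac1L\,\frac{\ell^{\kappa}}{\kappa!}\approx\frac{L^\rho\rho^{-\kappa}}{L\,\ell^{1/2}}=L^{-Q(\rho)}\ell^{-1/2}.$$
Compare the exponents: $Q(\rho)-\gamma=\rho\log\rho-\rho+2-\rho\log2$ has derivative $\log\rho-\log2$ in $\rho$. So it is $\ge0$ and vanishes only at $\rho=2$, that is, at $\gamma=\gamma_*$. For $\gamma<\gamma_*$ we therefore expect (2) to lose a power of $L$. The easy case, which we prove first, is that of *wide* intervals, $w>z'^{1/4}$.

**Proposition 1.** Let $0<\varepsilon_0\le0.37$, $\gamma\le\gamma_*-\varepsilon_0$ and $\lambda_0<\log4$. Then $H^*(x,y,z)\ll xL^{-Q(\rho)}\ell^{-1/2}$.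

Two examples of this regime. If $y=z^{1/2}$ and $x=z^2$, then $z'=z$, $u=u'=\frac12$, $\lambda_0=\log 2$ and $\gamma=\log2/\ell$. Since $Q'(\rho)=\log\rho$ is bounded here, $L^{-Q(\rho)}\asymp L^{-Q(1/\log2)}$. If $x=zw$ with $w^2\le z$, then $x/y=w^2=z'$, so $\lambda_0=\log2$ again, while $\log w/\log z$ may be small. Thus $\lambda_0$ bounded does not force $\gamma\to0$.

## 2. Sieve bounds and sums over integers with a given number of primes

An integer is *$T$-smooth* if all its primes are $\le T$ and *$T$-rough* if all its primes are $>T$. The number $1$ is both; $60=12\cdot5$ has $3$-smooth part $12$ and $3$-rough part $5$. By $\omega(n;(a,b])$ we mean the number of distinct primes in $(a,b]$ dividing $n$, and $\omega(n;T)=\omega(n;(1,T])$. $\Omega$ counts primes with multiplicity, $P^+(n)$ is the largest prime factor, and $\tau(n)$ is the number of divisors. (Later $\tau_b$, with a subscript, is a hitting time.) The letters $p,q,P,\varpi$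 denote primes. Besides Mertens, Chebyshev, Brun–Titchmarsh and Le Cam's inequality we use the following.

**Upper bound sieve (S)** (Halberstam–Richert, *Sieve Methods*, Thm 2.2). If for each prime $\varpi\le V^{1/2}$ one removes $\nu(\varpi)\le3$ residue classes mod $\varpi$ from an interval of length $V\ge2$, the number of survivors is $\ll V\prod_{\varpi\le V^{1/2}}(1-1/\varpi)^{\nu(\varpi)}$. (If some $\nu(\varpi)=\varpi$, nothing survives; otherwise the sieve gives $\prod(1-\nu/\varpi)$, and $1-\nu/\varpi\le(1-1/\varpi)^\nu$.)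

**Fundamental lemma (FL)** (Iwaniec–Kowalski, Lemma 6.3, dimension 1). For every $K_0$ there is $v=v(K_0)\ge1$ such that for all $S\ge2$ there are reals $\lambda_s$, $|\lambda_s|\le1$, supported on squarefree $S$-smooth $s\le S^v$, with $\sum_{s\mid m}\lambda_s\le1$ if $m$ is $S$-rough and $\sum_{s\mid m}\lambda_s\le0$ otherwise, and $\sum_s\lambda_sg(s)\ge\frac12\prod_{\varpi\le S}(1-g(\varpi))$ for every multiplicative $g$ with $0\le g(\varpi)<1$ and $\prod_{t\le\varpi<t'}(1-g(\varpi))^{-1}\le K_0\frac{\log t'}{\log t}$ for $2\le t<t'\le S$.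

**Bombieri–Vinogradov (BV).** With $E^*(t;q)=\max_{t'\le t}|\pi(t';q,1)-\pi(t')/\varphi(q)|$ we have $\sum_{q\le t^{1/3}}E^*(t;q)\ll_At(\log t)^{-A}$.

**Poisson probabilities.** $P(\mathrm{Pois}(\lambda)=k)\ll\lambda^{-1/2}$ always, and it is $\gg_C\lambda^{-1/2}$ if $\lambda\ge1$ and $|k-\lambda|\le C\lambda^{1/2}$ for an integer $k\ge0$. Consequently, if $F\ge c_0\ell$ with a fixed $c_0>0$, then for integers $g\ge0$
$$\frac{F^g}{g!}=\rho^{-g}e^{\rho F}P(\mathrm{Pois}(\rho F)=g)\ll_{c_0}\rho^{-g}e^{\rho F}\ell^{-1/2}.\tag{3}$$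

**Prescribed numbers of primes.** Let $G\ge0$ be multiplicative and $\Pi_1,\dots,\Pi_m$ disjoint finite sets of primes. Then
$$\sum_{A}G(A)\le\prod_i\frac1{\xi_i!}\Bigl(\sum_{p\in\Pi_i}\sum_{\nu\ge1}G(p^\nu)\Bigr)^{\xi_i},\tag{4}$$
the sum being over $A$ composed of primes of $\bigcup\Pi_i$ with exactly $\xi_i$ distinct primes in $\Pi_i$. Indeed, expanding the $\xi_i$-th power, each set of $\xi_i$ distinct primes with exponents appears $\xi_i!$ times.

**Local factors.** Let $C_1$ be fixed, $T_\circ$ large, $0\le\epsilon\le C_1/\log T_\circ$ and $p\le T_\circ$. With $\theta_p=\epsilon\frac{\log p}p+p^{-2}$,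
$$\sum_{\nu\ge1}p^{\nu(\epsilon-1)}=\frac1p+O(\theta_p),\quad\sum_{\nu\ge1}(\nu+1)p^{\nu(\epsilon-1)}=\frac2p+O(\theta_p),\quad\frac p{p-1}\sum_{\nu\ge1}(\nu+1)p^{\nu(\epsilon-1)}=\frac2p+O(\theta_p).\tag{5}$$
Indeed $p^\epsilon\le e^{C_1}$, so $p^\epsilon-1\ll\epsilon\log p$, which handles $\nu=1$. As $\epsilon\le\frac14$, the terms $\nu\ge2$ sum to $\ll p^{2\epsilon-2}\ll p^{-2}$; and $\frac p{p-1}=1+O(1/p)$.

## 3. Proof of Proposition 1: splitting at $\kappa$ prime factors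

In this section $0<\gamma\le\gamma_*-\varepsilon_0$. Then $1.44<\rho\le2-\varepsilon_1$ with $\varepsilon_1=\varepsilon_0/\log2$. Also $Q(\rho)\le Q(2)=2\log2-1<0.39$ since $Q$ increases on $[1,\infty)$, and $\log w\ge L^{0.6}$. Put
$$T_j=\exp(e^{-j}L),\quad B=4/c,\quad C_1=B+1,\quad\delta_0=1,\quad\delta_r=e^{-e^r}\ (r\ge1),\quad r_0=\lceil\log\ell\rceil.$$
So $T_0=z'$ and $\log T_r=e\log T_{r+1}$. For each $n$ counted by $H^*$ we fix one factorization $n=dm$ with $d=p-1$, $p\in(y,z]$. Then $d\in(y/2,z]$ and $d\ge z^{c/2}$. The condition $\lambda_0<\log4$ is not used in the three lemmas below, which serve again in Section 6.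

**Lemma 1.** Let $0\le r\le\log\ell$, $T=T_{r+1}$, $Y>0$, and let $a\ge1$ be an integer.

(i) $\#\{1<R\le Y:R\ T\text{-rough}\}\ll Y/\log T$, and $\sum e^{B\Omega(R)}\ll Y/\log T$ over $1<R\le Y$ with all primes in $(T,T_r]$.

(ii) For $0<Y_1<Y_2$, the sum of $1/D$ over $T$-rough $D>1$ in $(Y_1,Y_2]$ is $\ll(1+\log(Y_2/Y_1))/\log T$. The same holds for the sum of $e^{B\Omega(D)}/D$ over those $D$ whose primes all lie in $(T,T_r]$.

(iii) If $V\ge T/2$, the number of $T$-rough $D\in(V,2V]$ with $aD+1$ prime is $\ll\frac a{\varphi(a)}\frac V{\log T\log V}$. If moreover $V\ge y/(4a)$, then $\frac{\log z}{\log V}\ll a^{1/\log T}$. Also, for any $V>0$, $\sum e^{B\Omega(D)}\ll\frac a{\varphi(a)}\frac V{(\log T)^2}$ over $D\in(V,2V]$, $D>1$, with all primes in $(T,T_r]$ and $aD+1$ prime.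

*Proof.* Note $\log T\ge L/(e\ell)$ is large.

(i) The first set is empty if $Y\le T$. If $Y>T$, apply (S) with the class $0$ for $\varpi\le\min(T,Y^{1/2})$. For the second bound write $R=R'P$, $P=P^+(R)$. Then $Y/R'\ge P>T$, so there are $\ll Y/(R'\log T)$ choices of $P$. Moreover $\sum_{R'}e^{B(\Omega(R')+1)}/R'\le e^B\prod_{T<p\le T_r}(1-e^B/p)^{-1}\ll1$, because $\sum_{T<p\le T_r}1/p\ll1$.

(ii) Cover $(Y_1,Y_2]$ by $\ll1+\log(Y_2/Y_1)$ intervals $(V,2V]$. On each, (i) with $Y=2V$ bounds the sum by $\frac1V\cdot O(V/\log T)$, in both cases.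

(iii) First bound: apply (S), removing the class $0$ for $\varpi\le\min(T,V^{1/2})$ and the class $-a^{-1}$ for $\varpi\le V^{1/2}$, $\varpi\nmid a$. The latter is allowed since $aD+1$ is a prime $>V\ge V^{1/2}$. As $V\ge T/2$, $\log\min(T,V^{1/2})\gg\log T$. Omitting the primes $\varpi\mid a$ costs at most $a/\varphi(a)$.

Second claim: if $a\le y^{1/2}$ then $\log V\gg\log y\gg\log z$. If $a>y^{1/2}$ then $a^{1/\log T}\ge\exp\bigl(\frac c2\frac{\log z}{\log T}\bigr)\gg\frac{\log z}{\log T}\gg\frac{\log z}{\log V}$.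

Third bound: write $D=D'P$, $P=P^+(D)>T$, and $W=V/D'$, so $2W\ge P>T$. By (S), with class $0$ and class $-(aD')^{-1}$ for $\varpi\nmid aD'$, the number of primes $P\in(W,2W]$ with $aD'P+1$ prime is $\ll\frac{aD'}{\varphi(aD')}\frac W{(\log T)^2}$. Finally $\frac{aD'}{\varphi(aD')}\le\frac a{\varphi(a)}2^{\Omega(D')}$ and $\sum_{D'}(2e^B)^{\Omega(D')}/D'\ll1$. $\square$

**Lemma 2.** For $X\ge1$, the number of $n\le X$ having a $T_{r_0}$-smooth divisor $\ge z'^{c/2}$ is $\ll X/L$.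

*Proof.* Let $\alpha_0=\frac2{c\log T_{r_0}}$ and let $n_*$ be the $T_{r_0}$-smooth part of $n$. The number is at most $z'^{-c\alpha_0/2}\sum_{n\le X}n_*^{\alpha_0}$. Write $n_*^{\alpha_0}=\sum_{d\mid n}g(d)$ with $g\ge0$ multiplicative, where $g(p^\nu)=p^{\nu\alpha_0}-p^{(\nu-1)\alpha_0}$ for $p\le T_{r_0}$ and $0$ otherwise. Then
$$\sum_{n\le X}n_*^{\alpha_0}\le X\sum_d\frac{g(d)}d\le X\prod_{p\le T_{r_0}}\Bigl(1+\frac{p^{\alpha_0}-1}p(1-p^{\alpha_0-1})^{-1}\Bigr)\ll X,$$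
because $p^{\alpha_0}-1\ll\alpha_0\log p$ and $\alpha_0\sum_{p\le T_{r_0}}\frac{\log p}p\ll1$. Finally $z'^{-c\alpha_0/2}=\exp(-e^{r_0})\le1/L$. $\square$

Note that $1/L=o(L^{-Q(\rho)}\ell^{-1/2}\Delta)$, since $Q(\rho)<0.39$ and $\Delta\ge(1+\ell)^{-1/2}$. So errors $O(x/L)$ are negligible.

For $1\le r<r_0$ put $\alpha=B/\log T_r$, so $p^\alpha\le e^B$ for $p\le T_r$, and $\alpha\le B/\log T$ with $T=T_{r+1}$. When $d$ is $T_r$-smooth we shall insert the factor $(d/z^{c/2})^\alpha\ge1$. When $m$ is $T_r$-smooth and $m\ge z'^{1/2}$ we shall insert $(m/z'^{1/2})^\alpha\ge1$. The gains are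
$$z^{-c\alpha/2}=e^{-2v},\quad v=\frac{\log z}{\log T_r}\ge e^r,\qquad z'^{-\alpha/2}\le e^{-2e^r}.\tag{6}$$

**Lemma 3.** Let $0\le r<r_0$, $T=T_{r+1}$, $X\ge1$, and let $a_1,a_2$ be $T$-smooth. Consider the counted $n=dm\le X$ such that $d=a_1D$, $m=a_2R$ with $D,R>1$ both $T$-rough, and such that one of these holds: $r=0$; or $r\ge1$ and $(S_d)$ $d$ is $T_r$-smooth; or $r\ge1$ and $(S_m)$ $m$ is $T_r$-smooth and $m\ge z'^{1/2}$. The number of pairs $(D,R)$ is
$$\ll\delta_r\,(a_1a_2)^{C_1/\log T}\frac X{\varphi(a_1)a_2}\cdot\frac{\log w}{(\log T)^2\log z}.\tag{7}$$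

*Proof.* Here $D\in(y/(2a_1),z/a_1]$, $D>T$ and $R\le X/(a_1a_2D)$. Cover the range of $D$ by $\ll\log w$ intervals $(V,2V]$ with $V\ge\max(T,y/(2a_1))$.

*Case $r=0$ or $(S_m)$.* By Lemma 1(i) the sum over $R$ (in case $(S_m)$ with the weight $a_2^\alpha e^{B\Omega(R)}$ and the gain $e^{-2e^r}\le\delta_r$) is $\ll\delta_ra_2^\alpha\frac X{a_1a_2D\log T}$, with $\alpha$ replaced by $0$ if $r=0$. By Lemma 1(iii) each interval contributes $\ll\frac{a_1}{\varphi(a_1)}\frac{a_1^{1/\log T}}{\log T\log z}$ to $\sum1/D$. Multiply.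

*Case $(S_d)$.* The sum over $R$ is $\ll\frac X{a_1a_2D\log T}$. The sum over $D$ carries the weight $a_1^\alpha e^{B\Omega(D)}$, and by Lemma 1(iii) each interval contributes $\ll\frac{a_1}{\varphi(a_1)}(\log T)^{-2}$. Compared with (7) there is an extra factor $\frac{\log z}{\log T}e^{-2v}=e\,v\,e^{-2v}\ll e^{-v}\le\delta_r$. $\square$

Since $(\log T)^{-2}=e^{2r+2}L^{-2}$, $\log w/\log z=u$ and $\frac1{\varphi(a_1)a_2}\le\frac1A\frac A{\varphi(A)}$ for $A=a_1a_2$, the bound (7) is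
$$\ll\delta_re^{2r}X\,uL^{-2}\,A^{\epsilon-1}\frac A{\varphi(A)},\qquad\epsilon=\frac{C_1}{\log T},\tag{8}$$
and there are at most $\tau(A)$ pairs $(a_1,a_2)$ with product $A$.

Now let $\lambda_0<\log4$ and prove Proposition 1. Here $L/4\le\log w\le L$, so $uL^{-2}\asymp1/(L\log z)$.

**Step 1 (a scale for each $n$).** *We fix the scale at which $d$ has its largest prime, so that the rough factor is never trivial.* Let $P_n=\min(P^+(d),z')$ and define $r\ge0$ by $T_{r+1}<P_n\le T_r$. If $r\ge1$, $d$ is $T_r$-smooth, so we are in case $(S_d)$. By Lemma 2 with $X=x$ the $n$ with $r\ge r_0$ number $\ll x/L$ (as $d\ge z^{c/2}\ge z'^{c/2}$). Let $r<r_0$, $T=T_{r+1}$, $k=\omega(n;T)$ and $F'=\ell-r+C$ with a suitable constant $C$; then $F'\ge\ell/2$.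

**Step 2 ($k\ge\kappa$: count all such integers).** *We forget primality and location and just count integers with many prime factors.* Write $n=aU$, $a$ $T$-smooth, $U$ $T$-rough; $U>1$ since $P^+(d)>T$. Let $U_s$ be the $T_r$-smooth part of $U$. If $r\ge1$ then $d\mid aU_s$, so $aU_s\ge z^{c/2}$, and we may insert $(aU_s/z^{c/2})^\alpha$, with gain $e^{-2v}\le\delta_r$ and $U_s^\alpha\le e^{B\Omega(U_s)}$. We have
$$\sum_{1<U\le Y}e^{B\Omega(U_s)}\ll\frac Y{\log T}.$$
If $U=U_s$, this is Lemma 1(i). Otherwise, for given $U_s$, $U/U_s>1$ is $T_r$-rough, so by (S) it has $\ll Y/(U_s\log T_r)$ choices, and $\sum_{U_s}e^{B\Omega(U_s)}/U_s\ll1$. (For $r=0$ no weight is needed; read $\alpha=0$.) By (5) the local factors $\sum_\nu p^{\nu(\alpha-1)}$ over $p\le T$ sum to at most $\log\log T+O(1)\le F'$. So by (4) and (3) the count with given $(r,k)$ is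
$$\ll\delta_r\frac x{\log T}\sum_{\substack{a\ T\text{-smooth}\\\omega(a)=k}}a^{\alpha-1}\ll\delta_re^r\frac xL\frac{F'^k}{k!}\ll\delta_re^r\frac xL\,\rho^{-k}L^\rho\ell^{-1/2}.$$
Summing over $k\ge\kappa$ (ratio $\rho^{-1}<1$) and $r$, and using (1), we get $\ll xL^{-Q(\rho)}\ell^{-1/2}$.

**Step 3 ($k<\kappa$: union bound over divisors).** *Here divisors are rare, so counting pairs $(d,m)$ is affordable.* Write $d=a_1D$, $m=a_2R$ with $a_1,a_2$ $T$-smooth and $D,R$ $T$-rough. Then $D>1$, but $R=1$ is possible. Pairs with $R>1$ are bounded by (7) with $X=x$, hence by (8). For $R=1$ we have $\max(T,y/(2a_1))<D\le x/(a_1a_2)$. Use intervals $(V,2V]$ with $2V=2^{-i}x/(a_1a_2)$, $i\ge0$. Those containing an admissible $D$ have $V\ge T/2$ and $V\ge y/(4a_1)$. By Lemma 1(iii), the sum over intervals being geometric, the number of $D$ is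
$$\ll\delta_r(a_1a_2)^{C_1/\log T}\frac x{\varphi(a_1)a_2}\cdot\frac1{\log T\log z}\ll\delta_re^{2r}(a_1a_2)^{C_1/\log T}\frac x{\varphi(a_1)a_2}\,uL^{-2}.$$
For $r\ge1$ the weight $a_1^\alpha e^{B\Omega(D)}$ produces $(\log T)^{-2}$ in place of $(\log T\log z)^{-1}$, and $\frac{\log z}{\log T}e^{-2v}\ll\delta_r$. So (8) holds here too. Sum over $A=a_1a_2$ with $\omega(A)=k$: by (5) the local factors of $A^{\epsilon-1}\tau(A)A/\varphi(A)$ over $p\le T$ sum to at most $2F'$. By (4), (3) and $uL^{-2}=2^{-\kappa}L^{-1}$ the count with given $(r,k)$ is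
$$\ll\delta_re^{2r}x\,2^{-\kappa}L^{-1}\,2^k\rho^{-k}L^\rho\ell^{-1/2}=\delta_re^{2r}xL^{-Q(\rho)}\ell^{-1/2}\Bigl(\frac\rho2\Bigr)^{\kappa-k}.$$
As $\rho\le2-\varepsilon_1$, the sum over $k<\kappa$ is geometric, and $\sum_r\delta_re^{2r}\ll1$. This proves Proposition 1. $\blacksquare$

## 4. Clusters of divisors, the walk $h_j$, and the statements

What changes when $(y,z]$ is short compared with $z'$, that is, when $\lambda_0$ is large? Step 2 counted *every* integer with at least $\kappa$ prime factors up to $T$, whether or not any of its divisors come near $(y,z]$. On average such an integer has enough divisors, but they may sit in clusters. Suppose $T_j\ge w$ and write $n=a\cdot b$ with $a$ the $T_j$-smooth part, of size $\log a\approx\log T_j$. Each divisor of $n$ is a divisor of $b$ times a divisor of $a$, so its logarithm lies within about $\log T_j$ of the logarithm of a divisor of $b$. If $n$ has a divisor in $(y,z]$, then $b$ must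 have a divisor in $(y/a,z]$, a window of logarithmic length $\log w+\log a\approx e^{-j}L$. If $b$ has $2^{\omega}$ divisors with logarithms spread over a range of length about $L$, the expected number in the window is $2^\omega e^{-j}$. This must not be tiny, for *every* $j\le\lambda_0$.

So count primes in the blocks $(T_{t+1},T_t]$, on each of which $\sum1/p\approx1$. If $\xi_t$ is the number of primes of $n$ in block $t$, set
$$h_j=\beta\sum_{t<j}\xi_t-j,\qquad\text{so that}\qquad 2^{\sum_{t<j}\xi_t}e^{-j}=e^{h_j}.$$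
*Example.* Block counts $2,0,0,3$ give $h_0=0$, $h_1=2\beta-1\approx0.39$, $h_2\approx-0.61$, $h_3\approx-1.61$, $h_4=5\beta-4\approx-0.53$. The expected number of clusters meeting the window is smallest at $j=3$, where it is $e^{-1.61}=4e^{-3}\approx0.2$. The later primes cannot repair this.

For integers with about $\kappa=\rho\ell$ prime factors, the $\xi_t$ behave like independent Poisson variables of mean $\rho$. So $h$ is a random walk with drift $\beta\rho-1=\gamma$, and we need it not to dip far below $0$ up to time $\lambda_0$. The probability of this is of order $\gamma+(1+\lambda_0)^{-1/2}=\Delta$ (Section 5). The upper bound must convert a dip of depth $s$ into a saving $e^{-s}$. The lower bound must work with integers whose walk has no dip.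

**Theorem 1.** Fix $c\in(0,1)$ and $0<\varepsilon_0\le0.37$. Under the standing hypotheses, if $z'\ge Z_0(c,\varepsilon_0)$ and $\gamma\le\gamma_*-\varepsilon_0$, then
$$x^{-1}H^*(x,y,z)\asymp_{c,\varepsilon_0}L^{-Q(\rho)}\,\ell^{-1/2}\bigl(\gamma+(\lambda_0+1)^{-1/2}\bigr).$$

With $\varepsilon_0=0.37$ this covers $\gamma\le0.01$. So it proves the estimate asked for: for $\gamma\le0.01$,
$$x^{-1}H^*(x,y,z)\asymp(\log z')^{-Q(\frac{1+\gamma}{\log2})}(\log\log z')^{-1/2}\bigl(\gamma+(\lambda_0+1)^{-1/2}\bigr)$$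
with constants depending at most on $c$ (for $z'\ge Z_0(c)$).

**Theorem 2.** Fix $c\in(0,1)$ and $\varepsilon_0\in(0,0.06]$. Under the standing hypotheses, if $z'\ge Z_0(c,\varepsilon_0)$ and $\gamma_*+\varepsilon_0\le\gamma\le0.45$, then $H^*(x,y,z)\asymp_{c,\varepsilon_0}ux=xL^{-\gamma}$.

Since $Q(\rho)-\gamma>0$ for $\rho\ne2$ (Section 1), Theorem 2 shows that the formula of Theorem 1 fails on $[\gamma_*+\varepsilon_0,0.45]$: the true size is larger by a power of $L$. The transition window $|\gamma-\gamma_*|<\varepsilon_0$ with $\varepsilon_0\to0$ is not treated, apart from the lower bound in Theorem 1, which Section 7 proves for all $0<\gamma\le\gamma_*$.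

Two known results give the context; the proofs do not use them. (a) (Ford) For $3\le y\le x^{0.99}$, $H^*(x,y,x)\asymp x(\log y)^{-\delta}(\log\log y)^{-1/2}$ with $\delta=1-\frac{1+\log\log2}{\log2}=Q(1/\log2)$. (b) If $0\le\gamma\le0.01$, then under the standing hypotheses $x^{-1}H^*(x,y,z)$ is $\ll L^{-Q(\rho)}\ell^{-1/2}$ and $\gg L^{-Q(\rho)}\ell^{-1/2}V^{-1}$, where $V=V(\gamma,\lambda_0)\le\exp\bigl(C(\varepsilon')\min\{1/\gamma^2,1+\lambda_0\}^{1/2+\varepsilon'}\bigr)$ for any $\varepsilon'>0$. By Theorem 1 the upper bound in (b) is not sharp in general. The exact loss is $\Delta^{-1}\asymp\min\{1/\gamma^2,1+\lambda_0\}^{1/2}$.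

## 5. Hitting times of the walk with drift $\gamma$

Let $0\le\gamma\le\gamma_*$, let $N_t$ be a Poisson process of rate $\rho$, and put $h_t=\beta N_t-t$ and $\tau_b=\inf\{t:h_t=-b\}$ for $b>0$. As $h$ decreases continuously and jumps upward, $\tau_b$ is the first time with $h_t\le-b$. So $\tau_b\ge b$ and $\tau_b$ is nondecreasing in $b$. At integer times $h_j=\beta\sum_{l<j}\xi_l-j$ with i.i.d. $\xi_l\sim\mathrm{Pois}(\rho)$. Constants in this section are absolute, except in Lemma 5.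

The exact law of $\tau_b$ is computable. By hand: $\tau_b=b$ means no jump up to time $b$, which has probability $P(N_b=0)$. And $\tau_b=b+\beta$ means exactly one jump up to time $b+\beta$, occurring before time $b$, which has probability $\frac b{b+\beta}P(N_{b+\beta}=1)$. Part (a) is this pattern.

**Lemma 4.** Let $b\ge1$ and $M,i,q\ge0$ be real.

(a) $\tau_b$ takes only the finite values $t_k=b+k\beta$ ($k\ge0$), and $P(\tau_b=t_k)=\frac b{t_k}P(N_{t_k}=k)\ll b\,t_k^{-3/2}$.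

(b) $P(\tau_b>M)\ll b\,\Delta_M$.

(c) $P(\tau_b>i,\ h_i\le-b+q)\ll e^{\rho q}(1+q)\,b\,(1+i)^{-3/2}$.

(d) $E[e^{-h_i}(3+h_i);\tau_2>i]\ll(1+i)^{-3/2}$.

(e) If $\gamma>0$: $P(\tau_1>M)\gg\Delta_M$ and $E[(h_M-\gamma M)^2;\tau_1>M]\ll(1+M)\Delta_M$.

*Proof of (a).* If $h_t=-b$, then $t=b+\beta N_t$, so $t=t_k$ with $k=N_t$. Let $t=t_k$ and condition on $N_t=k$. The jump points are then $k$ independent uniform points of $[0,t]$. Reverse time: with $N^*(r)=N_t-N_{t-r}$ we have $h_{t-r}=-b+r-\beta N^*(r)$, so $\tau_b=t$ if and only if $\beta N^*(r)<r$ for all $0<r\le t$. Almost surely this says that the points $x_1<\dots<x_k$ of $N^*$ satisfy $x_j>j\beta$ for all $j\le k$. (At $r=t$ the condition is $k\beta<t$, which holds.) Let $V_k(t)$ be the volume of $\{x_1<\dots<x_k\le t,\ x_j>j\beta\}$ for $t\ge k\beta$. Then $V_0=1$, $V_k(k\beta)=0$ and $V_k'=V_{k-1}$ for $k\ge1$. The function $t^{k-1}(t-k\beta)/k!$ vanishes at $k\beta$ and has derivative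 $\frac{t^{k-2}}{k!}\bigl[(k-1)(t-k\beta)+t\bigr]=\frac{t^{k-2}(t-(k-1)\beta)}{(k-1)!}$, so by induction $V_k(t)=t^{k-1}(t-k\beta)/k!$. The conditional probability is $k!V_k(t)/t^k=1-k\beta/t=b/t$. The last bound follows from $P(\mathrm{Pois}(\rho t_k)=k)\ll t_k^{-1/2}$.

*Proof of (b).* By (a), since $t_k\ge b\ge1$ and the $t_k$ are $\beta$-spaced, $P(M<\tau_b<\infty)\ll b(1+M)^{-1/2}$. It remains to bound $P(\tau_b=\infty)$. If $\gamma=0$, then $(h_n)$ is a nondegenerate mean-zero random walk, so $\liminf h_n=-\infty$ almost surely and $P(\tau_b=\infty)=0$. Let $\gamma>0$. Then $Ee^{-rh_t}=e^{t\psi(r)}$ with $\psi(r)=r-\rho(1-2^{-r})$. This $\psi$ is convex, $\psi(0)=0$, $\psi'(0)=-\gamma<0$, $\psi(\infty)=\infty$; let $r>0$ be its positive root. Apply optional stopping to the martingale $e^{-rh_t}$ at $\tau_b\wedge n$, where it is bounded by $e^{rb}$. Since $h_t\to\infty$ almost surely, letting $n\to\infty$ gives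
$$P(\tau_b<\infty)=e^{-rb},\qquad P(\tau_b=\infty)=1-e^{-rb}\le rb.$$
If $\gamma\le0.05$, then from $1-e^{-v}\le v-v^2/2+v^3/6$ with $v=4\beta\gamma$,
$$\frac{\psi(4\gamma)}{4\gamma}\ge\gamma\Bigl[-1+(1+\gamma)\bigl(2\beta-\tfrac{16}6\beta^2\gamma\bigr)\Bigr]>0,$$
since $2\beta>1.38$ and $\frac{16}6\beta^2\gamma<0.07$. So $r\le4\gamma$, and (b) follows. If $\gamma>0.05$, then $b\Delta_M>0.05$ and (b) is trivial.

*Proof of (c).* On the event, $h_i=-b+q'$ with $0<q'\le q$. With conditional probability $e^{-\rho q'}\ge e^{-\rho q}$ there is no jump in $(i,i+q']$, and then $\tau_b=i+q'$. So the probability is at most $e^{\rho q}P(\tau_b\in(i,i+q])$. The interval contains $\ll1+q$ of the $t_k$, each at least $\max(1,i)\ge(1+i)/2$. Apply (a).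

*Proof of (d).* Let $P_0,E_0$ refer to $\gamma=0$, with rate $\rho_0=1/\beta$. First we bound $P_0(\tau_2>i,h_i\le y)$ for $y\ge-1$. On this event $H=h_i+2\in(0,y+2]$, and the walk restarted at time $i$ reaches $-2$ after a time distributed as $\tau_H\le\tau_{y+3}$. By (b) with $\gamma=0$, $P_0(\tau_H\le C(y+3)^2)\ge\frac12$ for a suitable $C$. By the Markov property and (a),
$$P_0(\tau_2>i,h_i\le y)\le2P_0\bigl(i<\tau_2\le i+C(y+3)^2\bigr)\ll(y+3)^2(1+i)^{-3/2}.$$
Now change measure. On events up to time $i$, since $\rho/\rho_0=1+\gamma$, $\rho-\rho_0=\gamma/\beta$ and $N_i=(h_i+i)/\beta$,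
$$\frac{dP_\rho}{dP_0}=\Bigl(\frac\rho{\rho_0}\Bigr)^{N_i}e^{-(\rho-\rho_0)i}=\exp\Bigl(\theta h_i-\frac{\gamma-\log(1+\gamma)}\beta i\Bigr)\le e^{\theta h_i},\qquad\theta=\frac{\log(1+\gamma)}\beta\le0.472<\frac12.$$
On $\tau_2>i$ we have $h_i>-2$. Summing over $h_i\in(y-1,y]$, integers $y\ge-1$, the expectation is $\ll(1+i)^{-3/2}\sum_ye^{-y+\theta y^+}(y+3)^3\ll(1+i)^{-3/2}$.

*Proof of (e).* From $1-e^{-v}\ge v-v^2/2$, $\psi(r)\le r(-\gamma+(1+\gamma)\beta r/2)<0$ for $0<r<\frac{2\gamma}{(1+\gamma)\beta}$, and $(1+\gamma)\beta\le2\beta^2<1$. So the positive root is $\ge\gamma$ and $P(\tau_1=\infty)\ge1-e^{-\gamma}\ge\gamma/2$. If $M<1$, $P(\tau_1>M)=1$. If $M\ge1$ and $\gamma^2M>1$, then $\gamma\gg\Delta_M$ and we are done. If $M\ge1$ and $\gamma^2M\le1$, consider (with $b=1$) the $t_k\in(M,3M]$: $\rho t_k-k=\rho+\gamma k=O(\sqrt M)$, so $P(N_{t_k}=k)\gg M^{-1/2}$ and $P(\tau_1=t_k)\gg M^{-3/2}$. There are $\gg M$ such $k$, hence $P(\tau_1>M)\gg M^{-1/2}$,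 in addition to $P(\tau_1>M)\ge\gamma/2$.

For the second claim, $m_t=h_t-\gamma t$ and $m_t^2-\rho\beta^2t$ are martingales, so by (b)
$$E[m_M^2;\tau_1>M]\le E[m_{\tau_1\wedge M}^2]=\rho\beta^2\int_0^MP(\tau_1>t)\,dt\ll\gamma M+(1+M)^{1/2}\ll(1+M)\Delta_M.\qquad\square$$

To pass between continuous and integer times, let $M$ be an integer. If $h_j\ge-b$ for all integers $0\le j\le M$, then $\tau_{b+1}>M$, because between integers $h$ drops by less than $1$. If $\tau_b>M$, then $h_j>-b$ for all integers $j\le M$.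

The arithmetic will produce slightly perturbed means, so we need a stable version.

**Lemma 5.** Let $e_l\ge0$, $\sum e_l\le C_e$, $\xi'_l\sim\mathrm{Pois}(\rho(1+e_l))$ independent, $h'_j=\beta\sum_{l<j}\xi'_l-j$, and let $M,i\ge0$ be integers. With constants depending on $C_e$:

(a) $P(\min_{0\le j\le M}h'_j\ge-b)\ll(1+b)\Delta_M$ for $b\ge0$;

(b) $P(\min_{0\le j\le i}h'_j\ge-s-1,\ h'_i\le-s)\ll(1+s)(1+i)^{-3/2}$ for $s\ge0$.

*Proof.* Write $\xi'=\xi+\xi''$ with $\xi,\xi''$ independent Poisson, and $A=\sum\xi''_l$, which is Poisson of mean $\le2C_e$ and independent of $h$. Then $h_j\le h'_j\le h_j+\beta A$. In (a), $h_j\ge-b-\beta A$ for all $j\le M$, so $\tau_{b+1+\beta A}>M$. Apply Lemma 4(b) conditionally on $A$ and average. In (b), $\tau_{s+2+\beta A}>i$ and $h_i\le-s=-(s+2+\beta A)+(2+\beta A)$. Apply Lemma 4(c) conditionally on $A$ with $q=2+\beta A$, and use that all exponential moments of $A$ are bounded in terms of $C_e$. $\square$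

**Convolution.** For integers $M\ge0$,
$$\sum_{j=0}^M(1+j)^{-3/2}\Delta_{M-j}\ll\Delta_M.\tag{9}$$
For $j\le M/2$, $\Delta_{M-j}\le\sqrt2\,\Delta_M$ and $\sum(1+j)^{-3/2}\ll1$. The terms $j>M/2$ give $\ll(1+M)^{-3/2}\sum_{i\le M/2}\Delta_i\ll(1+M)^{-3/2}\bigl(\gamma(1+M)+(1+M)^{1/2}\bigr)\ll\Delta_M$.

## 6. The upper bound in Theorem 1 when $w\le z'^{1/4}$

If $\lambda_0<\log4$ then $\Delta\asymp1$ and the upper bound is Proposition 1. So let $\lambda_0\ge\log4$, i.e. $w\le z'^{1/4}$, with $0<\gamma\le\gamma_*-\varepsilon_0$ and the notation of Section 3. Note $\log w\le\log T_I\le e\log w$.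

**Step 1 (scale and path of an integer).** *We localize $n$ and record where its prime factors lie.* The $n\le x/L$ contribute at most $x/L$, so consider $n\in(X/2,X]$ with $X=2^{-\nu}x\ge x/L$. Then
$$m\ge\frac X{2z}\ge\frac{x/y}{2Lw}\ge\frac{z'}{2Lw}\ge z'^{1/2}.$$
Let $P_n=\min(P^+(d),P^+(m),z')$ and define $r\ge0$ by $T_{r+1}<P_n\le T_r$. If $r\ge1$, then $(S_d)$ or $(S_m)$ of Lemma 3 holds. By Lemma 2 the $n$ with $r\ge r_0$ number $\ll X/L$, as $d,m\ge z'^{c/2}$. Let $r<r_0$, $T=T_{r+1}$, and insert the weights of (6) when $r\ge1$. Put $I_r=\max(I,r+1)$, $M=I_r-r-1\ge0$, and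
$$k=\omega(n;T),\qquad\xi_t=\omega(n;(T_{r+2+t},T_{r+1+t}])\ (0\le t<M),\qquad h_j=\beta\sum_{t<j}\xi_t-j\ (0\le j\le M).$$
The blocks partition $(T_{I_r},T]$. Let $j^*$ be the smallest index minimizing $h_j$; so $h_{j^*}\le h_0=0$. Put $s_k=\beta(\kappa-k)^+$. We say $n$ is of *type $\infty$* if $k<\kappa$ and $h_{j^*}>-s_k$. Otherwise $h_{j^*}\le-s_k$, and $n$ is of *type $j^*$*. Let $F=\ell-I_r+C$ with a suitable constant $C$. Since $I\le0.387\,\ell$ and $r+1\le\log\ell+1$, $F\ge\ell/2$; also $F+M\le\ell+C$. If $M>0$, then $I_r=I$ and $\log T_{I_r}\ge\log w\ge L^{0.6}$.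

**Step 2 (from sums to walks).** *The sums produced by (4) are turned into expectations.* Let $e_t\ge0$ $(0\le t<M)$ with $\sum e_t\ll1$, let $P',E',h'$ refer to Lemma 5, and let $\Psi\ge0$ be a function of $\xi=(\xi_t)$, $g=k-\sum_t\xi_t$. Since $\frac{(1+e_t)^{\xi_t}}{\xi_t!}=\rho^{-\xi_t}e^{\rho(1+e_t)}P'(\xi'_t=\xi_t)$, (3) gives
$$\sum_{\xi:\,g\ge0}\Psi(\xi)\prod_t\frac{(1+e_t)^{\xi_t}}{\xi_t!}\cdot\frac{F^g}{g!}\ll\rho^{-k}e^{\rho(M+F)}\ell^{-1/2}E'[\Psi(\xi')]\ll\rho^{-k}L^\rho\ell^{-1/2}E'[\Psi(\xi')].\tag{10}$$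

**Step 3 (type $\infty$: union bound, with the path remembered).** *There are few divisors here, and the path stays above $-s_k$.* Write $d=a_1D$, $m=a_2R$ with $a_1,a_2$ $T$-smooth and $D,R$ $T$-rough. Since $P_n>T$, $D,R>1$, so Lemma 3 applies. By (8) the number of type $\infty$ integers with given $(r,k)$ is
$$\ll\delta_re^{2r}X\,uL^{-2}\sum_AA^{\epsilon-1}\tau(A)\frac A{\varphi(A)},\qquad\epsilon=\frac{C_1}{\log T},$$
over $T$-smooth $A$ with $\omega(A)=k$ and $\min_jh_j\ge-s_k$. By (5) with $T_\circ=T$ and Mertens, the local factors over the $t$-th block sum to at most $2(1+e_t)$ with $e_t=C'(e^{-t}+L^{-1/2})$, because $\epsilon\sum_{p\le T_{r+1+t}}\frac{\log p}p\ll e^{-t}$. Over $p\le T_{I_r}$ they sum to at most $2F$. As $M\le\ell$, $\sum e_t\ll1$. By (4), (10) and Lemma 5(a),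
$$\sum_A\ll2^k\rho^{-k}L^\rho\ell^{-1/2}P'(\min_jh'_j\ge-s_k)\ll2^k\rho^{-k}L^\rho\ell^{-1/2}(1+s_k)\Delta_M.$$
Since $uL^{-2}=2^{-\kappa}L^{-1}$ and $L^{\rho-1}\rho^{-\kappa}=L^{-Q(\rho)}$, the count with given $(r,k)$ is
$$\ll\delta_re^{2r}XL^{-Q(\rho)}\ell^{-1/2}\Bigl(\frac\rho2\Bigr)^{\kappa-k}(1+\kappa-k)\Delta_M,$$
and as $\rho\le2-\varepsilon_1$, summing over $k<\kappa$ gives $\ll\delta_re^{2r}XL^{-Q(\rho)}\ell^{-1/2}\Delta_M$.

**Step 4 (type $j$: count clusters, not divisors).** *A dip of depth $s$ at time $j$ must save $e^{-s}$. We get it by not distinguishing how the $T_i$-smooth part of $n$ is shared between $d$ and $m$.* Let $0\le j\le M$ and $i=r+1+j\le I_r$. Let $a$ be the $T_i$-smooth part of $n$, and write $d=a_1'f_1D$, $m=a_2'f_2R$ with $a_1'a_2'=a$, the primes of $f_1,f_2$ in $(T_i,T]$, and $D,R>1$ $T$-rough. Then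
$$D\in\Bigl(\frac y{2af_1},\frac z{f_1}\Bigr],\qquad R\le\frac X{af_1f_2D}.$$
For given $(a,f_1,f_2)$ the pair $(D,R)$ determines $n=af_1f_2DR$, so we count the tuples $(a,f_1,f_2,D,R)$ and never choose $a_1',a_2'$. As $d\mid af_1D$ and $m\mid af_2R$, the inserted factor is at most $(af_1D)^\alpha e^{-2v}$, resp. $(af_2R)^\alpha e^{-2e^r}$, with $D^\alpha\le e^{B\Omega(D)}$, resp. $R^\alpha\le e^{B\Omega(R)}$, and both gains are $\le\delta_r$. By Lemma 1(i) for $R$ and Lemma 1(ii) for $D$, the number of $(D,R)$ is (with $\alpha=0$ if $r=0$)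
$$\ll\delta_r(af_1f_2)^\alpha\frac X{af_1f_2}\cdot\frac{1+\log(2wa)}{(\log T)^2}.$$
Now $\log w\le e^{r+1}\log T_i$: if $i\le I$, even $\log w\le\log T_I\le\log T_i$. If $i>I$, then $I_r=r+1=i$ and $\log w\le L=e^{r+1}\log T_i$. Also $\log a\le a^{1/\log T_i}\log T_i$. So $1+\log(2wa)\ll e^r\log T_i\,a^{1/\log T_i}$. Moreover $\log T_i/(\log T)^2=e^{r+1-j}/L$. Summing over $f_1f_2=f$ gives a factor $\tau(f)$. Hence the number of type $j$ integers with given $(r,k)$ is
$$\ll\delta_re^{2r}\frac XL\,e^{-j}\sum_{(a,f)}a^{\epsilon_i-1}f^{\alpha-1}\tau(f),\qquad\epsilon_i=\frac{C_1}{\log T_i},$$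
over $(a,f)$ with $\omega(af)=k$ whose path has $j^*=j$ and $h_j\le-s_k$. (We used $\alpha+1/\log T_i\le C_1/\log T_i$.) Apply (5) with $T_\circ=T$ to $p\mid f$ and with $T_\circ=T_i$ to $p\mid a$. The sums of local factors are:

* at most $2(1+e_t)$ over block $t<j$, with $e_t=C'(e^{-t}+L^{-1/2})$;
* at most $1+e_t$ over block $t\ge j$, with $e_t=C'(e^{-(t-j)}+L^{-1/2})$, since $\log T_{r+1+t}/\log T_i=e^{-(t-j)}$;
* at most $F$ over $p\le T_{I_r}$.

Again $\sum e_t\ll1$. As $2^{\sum_{t<j}\xi_t}e^{-j}=e^{h_j}$, (4) and (10) give the bound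
$$\ll\delta_re^{2r}\frac XL\,\rho^{-k}L^\rho\ell^{-1/2}\,E'\bigl[e^{h'_j};\ j^*=j,\ h'_j\le-s_k\bigr].\tag{11}$$

**Step 5 (the walk in (11)).** *We split at its minimum.* Let $h'_j\in(-s-1,-s]$ with an integer $s\ge\lfloor s_k\rfloor$. On $j^*=j$ we have $h'_l\ge h'_j>-s-1$ for $l\le j$ and $h'_l-h'_j\ge0$ for $l\ge j$. The increments before and after $j$ are independent. So Lemma 5(b) for the first part and Lemma 5(a) with $b=0$ for the walk $(h'_{j+l}-h'_j)_{l\le M-j}$ give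
$$E'[\cdots]\ll\sum_{s\ge\lfloor s_k\rfloor}e^{-s}(1+s)(1+j)^{-3/2}\Delta_{M-j}\ll e^{-s_k}(1+s_k)(1+j)^{-3/2}\Delta_{M-j}.$$
Sum over $j\le M$ by (9), which gives $e^{-s_k}(1+s_k)\Delta_M$. Then sum over $k$: $\sum_k\rho^{\kappa-k}e^{-s_k}(1+s_k)\ll1$, since for $k\ge\kappa$ it is geometric with ratio $\rho^{-1}$, and for $k<\kappa$ the terms are $(\rho/2)^{\kappa-k}(1+s_k)$. So all types $j$ together give $\ll\delta_re^{2r}XL^{-Q(\rho)}\ell^{-1/2}\Delta_M$.

**Step 6 (summation over scales).** *It remains to replace $\Delta_M$ by $\Delta$ and sum over $r$ and $X$.* Since $1+I\le M+r+2\le(r+2)(1+M)$, $\Delta_M\le(r+2)^{1/2}\Delta_I$, and $\sum_r\delta_re^{2r}(r+2)^{1/2}\ll1$. So the number of $n\in(X/2,X]$ is $\ll XL^{-Q(\rho)}\ell^{-1/2}\Delta+X/L$. Sum over $X=2^{-\nu}x$; the terms $X/L$ and $x/L$ are negligible. This proves the upper bound in Theorem 1. $\blacksquare$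

## 7. The lower bound: integers whose walk stays above $-1$

Here only $0<\gamma\le\gamma_*$ is used. So $\log w\ge L^{0.6}$, $I\le0.387\,\ell$, $1.44<\rho\le2$, $Q(\rho)<0.39$.

The plan is a second moment argument: build integers $n$ from a smooth part $f_0$ with exactly $\lfloor\kappa\rfloor$ primes, count the shifted primes dividing $n$, and show that the count is often positive. If we impose only the number of primes, the off-diagonal part of the second moment meets (in Step 6 below) the quantity $E[e^{-h_l}]$ for the free walk, which equals $e^{l\psi(1)}=e^{l(1-\rho/2)}$. For $\rho<2$ this grows exponentially in $l\le I$, and the bound is useless. The growth comes from walks with a deep dip. So we keep only those $f_0$ whose walk stays $\ge-1$. This costs the factor $\Delta$ and no more.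

**Choice of parameters.** Put $\varepsilon=c/20$, $p_0=10$, $S_j=\exp(\eta e^{-j}L)$, $B_l=(S_{l+1},S_l]$ $(l\ge0)$, where $\eta=\eta(c)>0$ is small. The requirements are $\eta\le\min(\frac1{100},\frac c4)$, $\eta v\le\varepsilon$ with an absolute $v$ from (FL), and two conditions in the proof of Lemma 6. Then $\log S_I\ge\eta\log w$, and $S_0=z'^\eta\le y^{\eta/c}\le y^{1/4}$. Constants may depend on $c$ and $\eta(c)$ unless called absolute. Put $y_1=2y$, $z_1=yw^{1/4}$, $K=\lfloor\kappa\rfloor$.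

**The set $F_0$.** For squarefree $f_0$ with all primes in $(p_0,S_0]$ let $G_l=\omega(f_0;B_l)$ $(0\le l<I)$, $h_j=\beta\sum_{l<j}G_l-j$. Consider the conditions

* (F1) $\omega(f_0)=K$ and $h_j\ge-1$ for $0\le j\le I$;
* (F2) $\log f_0\le\frac\varepsilon2L$;
* (F3) $\sum_{p\mid f_0}1/p\le C_4$.

$\widetilde F_0$ is the set given by (F1), and $F_0$ the set given by (F1)–(F3).

**Lemma 6.** For a suitable absolute $C_4$ and small $\eta$,
$$\Phi:=\sum_{f_0\in F_0}\frac1{f_0}\gg\Theta:=L^\rho\rho^{-\kappa}\ell^{-1/2}\Delta=L\cdot L^{-Q(\rho)}\ell^{-1/2}\Delta.$$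

*Proof.* Choose $f_0$ at random with probability $\mathcal Z^{-1}\rho^{\omega(f_0)}/f_0$, $\mathcal Z=\prod_{p_0<p\le S_0}(1+\rho/p)\asymp L^\rho$. Primes are then included independently with probabilities $\pi_p=\frac{\rho/p}{1+\rho/p}$. As $\Phi=\mathcal Z\rho^{-K}P(F_0)$, we need $P(F_0)\gg\ell^{-1/2}\Delta$.

*The large primes.* Let $\mathcal A$ be the event that $h_j\ge-1$ $(j\le I)$, $|h_I-\gamma I|\le C_2(1+I)^{1/2}$ and $\sum_{l<I}G_le^{-l}\le C_3$. Suppose first that the $G_l$ are i.i.d. $\mathrm{Pois}(\rho)$. By Lemma 4(e), $P(\tau_1>I)\ge c_1\Delta_I$, and by Lemma 4(e) and Chebyshev the event $\tau_1>I$, $|h_I-\gamma I|>C_2(1+I)^{1/2}$ has probability $\ll C_2^{-2}\Delta_I$. For the third condition tilt exponentially: with $e_l=e^{e^{-l}}-1$, weighting by $e^{G_le^{-l}}$ turns $\mathrm{Pois}(\rho)$ into $\mathrm{Pois}(\rho(1+e_l))$ with normalization $e^{\rho e_l}$. So by Lemma 5(a)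
$$P\Bigl(\min_jh_j\ge-1,\ \sum G_le^{-l}>C_3\Bigr)\le e^{-C_3}E\bigl[e^{\sum G_le^{-l}};\min_jh_j\ge-1\bigr]=e^{-C_3}e^{\rho\sum e_l}P'(\min_jh'_j\ge-1)\ll e^{-C_3}\Delta_I.$$
So for large absolute $C_2,C_3$, $P(\mathcal A)\ge\frac{c_1}2\Delta_I$ in the Poisson model. For random $f_0$, Le Cam's inequality bounds, for $l<I$, the total variation distance between $G_l$ and $\mathrm{Pois}(\rho)$ by $\ll\sum_{p\in B_l}p^{-2}+\bigl|\sum_{p\in B_l}\pi_p-\rho\bigr|\ll1/\log S_I\ll L^{-0.6}$. Over the $I\le\ell$ independent blocks the total error is $O(\ell L^{-0.6})=o(\Delta_I)$. So $P(\mathcal A)\gg\Delta$ with an absolute constant.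

*The small primes.* Write $f_0=f_1f_2$ with $f_2$ the $S_I$-smooth part; $f_1,f_2$ are independent. Let $s_2=\sum_{p_0<p\le S_I}1/p=\ell-I+O_\eta(1)\ge0.6\,\ell$ and $\mathcal Z_2=\prod_{p_0<p\le S_I}(1+\rho/p)$. Since $x-x^2/2\le\log(1+x)\le x$, $e^{\rho s_2-O(1)}\le\mathcal Z_2\le e^{\rho s_2}$ with an absolute $O(1)$. For every $g'\ge0$,
$$P(\omega(f_2)=g')=\mathcal Z_2^{-1}\rho^{g'}\sum_{\omega(f_2)=g'}\frac1{f_2}\le\mathcal Z_2^{-1}\frac{(\rho s_2)^{g'}}{g'!}\ll P(\mathrm{Pois}(\rho s_2)=g')\le C\ell^{-1/2},$$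
with $C$ absolute. The same argument, with $s_2-1/q$ in place of $s_2$, bounds $P(\omega=g')$ when one prime $q$ is deleted from the available primes.

Given $f_1$ with $\mathcal A$, put $g=K-\sum G_l$. Since $\sum G_l=(h_I+I)/\beta=\rho I+O((1+I)^{1/2})$, we have $g-\rho s_2=O((1+I)^{1/2})+O_\eta(1)$. So $|g-\rho s_2|\le C\sqrt\ell$ with $C$ absolute for $L$ large, and in particular $0\le g\le2.1\,s_2$. Counting ordered $g$-tuples of primes and removing those with a coincidence,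
$$\sum_{\omega(f_2)=g}\frac1{f_2}\ge\frac{s_2^g}{g!}\Bigl(1-\frac{g^2}{2s_2^2}\sum_{p>10}\frac1{p^2}\Bigr)\ge\frac12\frac{s_2^g}{g!},$$
because $\frac{g^2}{2s_2^2}\le2.21$ and $\sum_{p>10}p^{-2}\le\sum_{m\ge5}\frac1{(2m+1)^2}\le\frac14\sum_{m\ge5}\frac1{m(m+1)}=0.05$. Hence, by $\mathcal Z_2\le e^{\rho s_2}$, $P(\omega(f_2)=g)\ge\frac12P(\mathrm{Pois}(\rho s_2)=g)\ge c_2\ell^{-1/2}$ with $c_2>0$ absolute. By independence of the primes and the bound with one prime deleted,
$$E[\log f_2;\omega(f_2)=g]\le\sum_{q\le S_I}\frac{\rho\log q}q\,C\ell^{-1/2}\le C_5\eta L\ell^{-1/2},\qquad E\Bigl[\sum_{p\mid f_2}\frac1p;\omega(f_2)=g\Bigr]\le C_5\ell^{-1/2},$$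
with $C_5$ absolute. By Markov, if $\eta\le\frac{c_2\varepsilon}{32C_5}$ and $C_4-1\ge4C_5/c_2$, then with probability at least $\frac{c_2}2\ell^{-1/2}$ we have $\omega(f_2)=g$, $\log f_2\le\frac\varepsilon8L$ and $\sum_{p\mid f_2}1/p\le C_4-1$. On $\mathcal A$, $\log f_1\le\eta L\sum G_le^{-l}\le\eta C_3L\le\frac\varepsilon8L$ if $\eta\le\varepsilon/(8C_3)$, and $\sum_{p\mid f_1}1/p\le K/S_I\le1$, as $\sum G_l\le K$. So $P(F_0)\ge P(\mathcal A)\cdot\frac{c_2}2\ell^{-1/2}\gg\ell^{-1/2}\Delta$. $\square$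

For $f_0\in F_0$ put $f=2f_0$. Then $f\le z'^\varepsilon\le y^{\varepsilon/c}=y^{1/20}$, and $f/\varphi(f)\ll1$ by (F3).

**Step 1 (the integers $2f_0DR$).** *We construct integers counted by $H^*$ and bound how often each is produced.* Let $\mathcal D$ be the set of $S_0$-rough $D$ with $\omega(D;(S_0,z'])\le J$, where $J=J(c)$ is large and chosen after $\eta$. For $f_0\in F_0$, $D\in\mathcal D$ let
$$\mathsf r(f_0,D)=\#\{a_0\mid f_0:\ 2a_0D+1\text{ is prime and lies in }(y_1,z_1]\},$$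
and call $(f_0,D)$ *good* if $\mathsf r\ge1$. For good $(f_0,D)$ take $n=2f_0DR\le x$ with $R$ $S_0$-rough, $\omega(R;(S_0,z'])\le J$. With $p=2a_0D+1$ we have $p-1\mid n$ and $p\in(y,z]$, so $n$ is counted by $H^*$.

*Number of $R$.* As $2D<z_1$, $Y:=x/(2f_0D)\ge(x/y)w^{-1/4}z'^{-\varepsilon}\ge z'^{1/2}$. By (FL) with $g(s)=1/s$ the number of $S_0$-rough $R\le Y$ is at least $\sum_s\lambda_s\lfloor Y/s\rfloor\ge\frac Y2\prod_{\varpi\le S_0}(1-\frac1\varpi)-S_0^v$, and $S_0^v\le z'^\varepsilon\le Y^{1/10}$. So there are $\gg Y/\log S_0$ of them. Writing $R=pR_1$,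
$$\sum_{\substack{R\le Y\\S_0\text{-rough}}}\omega(R;(S_0,z'])\le\sum_{S_0<p\le\min(z',Y)}\#\Bigl\{R_1\le\frac Yp\ S_0\text{-rough}\Bigr\}\ll\frac Y{\log Y}+\sum_{S_0<p\le z'}\frac Y{p\log S_0}\ll\frac Y{\log S_0}\Bigl(1+\log\frac1\eta\Bigr),$$
the first term coming from $R_1=1$ and the second from (S). By Markov, for $J$ large, $\gg Y/L$ admissible $R$ exist.

*Multiplicity.* The $S_0$-smooth part of $n$ is $2f_0$, so $n$ determines $f_0$ and $DR$. If $z'=z$, then $D\le z_1\le z'$ always. If $z'=x/y<z$, then $2f_0D\ge2a_0D=p-1\ge y$, so $R\le x/(2f_0D)\le x/y=z'$ always. Thus one of $D,R$ (which one depends only on $x,y,z$) is $\le z'$. It is composed of primes in $(S_0,z']$ dividing $DR$, with exponents $\le1/\eta$, and $\omega(DR;(S_0,z'])\le2J$. So there are at most $(1+1/\eta)^{2J}$ pairs $(D,R)$ per $n$.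

By Cauchy–Schwarz with weights $1/(f_0D)$,
$$H^*(x,y,z)\gg\frac xL\sum_{(f_0,D)\text{ good}}\frac1{f_0D}\ge\frac xL\frac{\mathcal M_1^2}{\mathcal M_2},\qquad\mathcal M_1=\sum_{f_0\in F_0,\,D\in\mathcal D}\frac{\mathsf r}{f_0D},\quad\mathcal M_2=\sum_{f_0\in F_0,\,D\in\mathcal D}\frac{\mathsf r^2}{f_0D}.\tag{12}$$

**Step 2 (first moment, all rough $D$).** *We bound from below the density of $D$ for which $aD+1$ is prime.* Write $\mathcal M_1=\sum_{a_0}W(a_0)\theta(2a_0)$ with $W(a_0)=\sum_{f_0\in F_0,\,a_0\mid f_0}1/f_0$ and $\theta(a)=\sum1/D$ over $D\in\mathcal D$ with $aD+1$ prime in $(y_1,z_1]$. Let $\theta_0(a)$ be the same sum over all $S_0$-rough $D$, and $\theta_1=\theta_0-\theta$. Below $a=2a_0$ with $a_0\mid f_0\in F_0$, so $a\le y^{1/20}$ and $a/\varphi(a)\ll1$.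

Apply (FL) with $S=S_0$ and $g(s)=\varphi(a)/\varphi(as)$, i.e. $g(\varpi)=1/\varpi$ for $\varpi\mid a$ and $1/(\varpi-1)$ otherwise. As $a$ is even, $g(2)=\frac12$, and the hypothesis holds with an absolute $K_0$, so $v$ is absolute. Also $\prod_{\varpi\le S_0}(1-g(\varpi))\ge\frac12\prod_{3\le\varpi\le S_0}\frac{\varpi-2}{\varpi-1}\gg1/L$. Since $\eta v\le\varepsilon$, $as\le z'^{2\varepsilon}\le y^{1/10}$ for $s\le S_0^v$. For $t=2^\nu y_1$, $\nu\ge0$, $2t\le z_1$, there is a constant $c_5>0$ with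
$$\#\Bigl\{t<p\le2t:\ a\mid p-1,\ \frac{p-1}a\ S_0\text{-rough}\Bigr\}\ge\sum_s\lambda_s\#\{t<p\le2t:\ as\mid p-1\}\ge\frac{c_5\,t}{\varphi(a)L\log t}-2\sum_{s\le S_0^v}E^*(2t;as),$$
the last sum over squarefree $s$. As $1/D\ge a/(2t)$ and there are $\gg\log w$ values of $t$, $\theta_0(a)\ge c_3\frac uL-\mathrm{err}(a)$ with $\mathrm{err}(a)\ll\sum_t\frac at\sum_sE^*(2t;as)$. Since $W(a_0)\le\frac1{a_0}\prod_{p\le S_0}(1+\frac1p)\ll L/a_0$, collecting $q=as$ gives
$$\sum_{a_0}W(a_0)\,\mathrm{err}(2a_0)\ll L\sum_t\frac1t\sum_{q\le y^{1/10}}\tau(q)E^*(2t;q)\ll L(\log w)(\log y)^{-10}\ll1.$$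
Here, by Cauchy–Schwarz, the bound $E^*(2t;q)\ll t/q$, and (BV) with $A=24$, the inner sum is at most $\bigl(\sum_q\tau(q)^2O(t/q)\bigr)^{1/2}\bigl(\sum_qE^*(2t;q)\bigr)^{1/2}\ll t(\log t)^{2-12}$.

**Step 3 (first moment, removing $D\notin\mathcal D$).** *The cap $J$ on the number of primes of $D$ must not cost much.* The $D$ in $\theta_1(a)$ satisfy $D>(y_1-1)/a$ and lie in $\ll\log w$ intervals $(V,2V]$ with $V\ge y^{0.9}$. Let $z_2=\min(z',y^{1/8})$. At most $8/c$ primes $>y^{1/8}$ divide $D\le z\le y^{1/c}$. So if $J\ge16/c$ and $\omega(D;(S_0,z'])>J$, then $\omega(D;(S_0,z_2])\ge J/2$. For $q\le y^{1/8}$ we have $S_0\le y^{1/4}\le(V/q)^{1/2}$ and $aq/\varphi(aq)\ll1$. By (S) the number of such $D\in(V,2V]$ with $aD+1$ prime is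
$$\le\frac2J\sum_{S_0<q\le z_2}\#\Bigl\{D_1\in\Bigl(\frac Vq,\frac{2V}q\Bigr]\ S_0\text{-rough},\ aqD_1+1\text{ prime}\Bigr\}\ll\frac1J\sum_{S_0<q\le z_2}\frac V{q\log S_0\log z}\ll\frac V{JL\log z}.$$
Hence $\theta_1(a)\ll\frac1J\frac uL\le\frac{c_3}2\frac uL$ for $J$ large.

Now $\sum_{a_0}W(a_0)=2^K\Phi$, since each $f_0\in F_0$ has $2^K$ divisors, and $2^Ku/L\ge\frac12$ by (1). As $\Phi\gg\Theta\to\infty$, we get $\mathcal M_1\ge\frac{c_3}4\Phi-O(1)$, so
$$\mathcal M_1\ge c_4\Phi.\tag{13}$$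

**Step 4 (second moment: sieve).** *We reduce $\mathcal M_2$ to a sum over pairs of divisors of $f_0$.* By (S), $\theta(a)\ll\frac a{\varphi(a)}\frac{\log w}{\log S_0\log z}\ll\frac uL$, so the terms $a_0=b_0$ of $\mathcal M_2$ contribute $\ll2^K\frac uL\Phi\ll\Phi$. Let $a_0\ne b_0$ divide $f_0\in F_0$, $d_0=(a_0,b_0)$, $a_0=d_0a'$, $b_0=d_0b'$; then $d_0,a',b'$ are pairwise coprime. On $(V,2V]$ with $V\ge y^{0.9}$ (so $S_0\le V^{1/2}$) use (S) with the class $0$ for $\varpi\le S_0$, the class $-(2a_0)^{-1}$ for $\varpi\le V^{1/2}$, $\varpi\nmid2a_0$, and the class $-(2b_0)^{-1}$ for $\varpi\le V^{1/2}$, $\varpi\nmid2b_0$. The last two coincide only if $\varpi\mid a'-b'$. So the number of $S_0$-rough $D\in(V,2V]$ with $2a_0D+1$ and $2b_0D+1$ both prime is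
$$\ll\frac V{\log S_0(\log V)^2}\Bigl(\frac f{\varphi(f)}\Bigr)^2\sigma(|a'-b'|)\ll\frac{V\sigma(|a'-b'|)}{L\log^2z},\qquad\sigma(m)=\frac m{\varphi(m)}.$$
Both primes lie in $(y_1,z_1]$ only if $|\log(a'/b')|\le\log w$, and then $D$ meets $\ll\log w$ dyadic intervals. As $\frac{\log w}{L\log^2z}=\bigl(\frac uL\bigr)^2e^{\lambda_0}$ by (1), the off-diagonal part satisfies
$$\mathcal M_2^{\mathrm{off}}\ll\Bigl(\frac uL\Bigr)^2e^{\lambda_0}\sum_{f_0\in F_0}\frac1{f_0}\sum_{\substack{d_0a'b'\mid f_0,\ a'b'>1\\|\log(a'/b')|\le\log w}}\sigma(|a'-b'|).\tag{14}$$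

*The factor $\sigma$.* Here $1\le m=|a'-b'|\le e^L$. At most $L/\log L$ primes $>L$ divide $m$, and they contribute a factor $\ll1$ to $\sigma(m)$. So $\sigma(m)\ll\prod_{\varpi\mid m,\varpi\le L}(1+\frac1\varpi)=\sum_{s\mid m,\,s\in\mathcal S}\frac1s$, where $\mathcal S$ is the set of squarefree $L$-smooth integers. Always $\sigma(m)\ll\ell$. Moreover
$$\sum_{s\in\mathcal S,\,s>V}\frac1s\le V^{-1/\ell}\prod_{\varpi\le L}\Bigl(1+\frac e\varpi\Bigr)\ll V^{-1/\ell}\ell^e\ll1\qquad\text{if }V\ge\exp(\tfrac12L^{1/2}),$$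
since $\varpi^{1/\ell}\le e$ for $\varpi\le L$. Thus, if $S_{l+1}\ge\exp(L^{1/2})$,
$$\sigma(m)\ll1+\sum_{s\mid m,\ s\in\mathcal S,\ s\le S_{l+1}^{1/2}}\frac1s.\tag{15}$$
Let $l_1=\frac12\ell+O(1)$ be the largest $l$ with $S_{l+1}\ge\exp(L^{1/2})$. Then $I<l_1$.

**Step 5 (summation over the largest differing prime).** *If $q$ is the largest prime on which $a_0,b_0$ differ, summing over $q$ uses up the condition $|\log(a'/b')|\le\log w$.* Let $q=P^+(a'b')\in B_l$; by symmetry $q\mid a'$. Write $f_0=qf'$, $a'=qa''$, $b'=b''$. All primes of $f_0$ exceeding $S_l$ divide $d_0$ or $f_0/(d_0a'b')$. Let $\omega_l$ be their number; it depends only on $f'$ and $l$. For given $f'$ each of these primes has two possible places and every other prime of $f'$ has four, so there are at most $2^{\omega_l}4^{K-1-\omega_l}$ triples $(d_0,a'',b'')$. For $qf'\in F_0$ we have $m=|qa''-b''|\le e^L$ and bound $\sigma(m)$ by (15) if $l\le l_1$ and by $O(\ell)$ if $l>l_1$.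 After that we enlarge $F_0$ to $\widetilde F_0$. Given $q\in B_l$, $q\nmid f'$, whether $qf'\in\widetilde F_0$ depends only on $f'$ and $l$. We claim that for given $f',d_0,a'',b''$ the sum of $\frac1q$ times the bound for $\sigma$, over $q\in B_l$, $q>p_0$, $q\nmid f'$, $|\log(qa''/b'')|\le\log w$, is
$$\ll\iota_l:=\begin{cases}e^{l-\lambda_0}&l<I,\\1&I\le l\le l_1,\\\ell&l>l_1.\end{cases}$$
For $l>l_1$ this follows from $\sum_{q\in B_l}1/q\ll1$. For $l\le l_1$: if $s\mid qa''-b''$, then $(s,a'')=1$ because $(a'',b'')=1$. So $q$ lies in one residue class mod $s$, and we may assume it reduced since $q>S_{l+1}>s$. By Brun–Titchmarsh, for $Q\ge S_{l+1}$ and $s\le S_{l+1}^{1/2}$, the primes of this class in $(Q,2Q]$ contribute $\ll\frac1{\varphi(s)\log S_{l+1}}$ to $\sum1/q$. The relevant $q$ lie in $\ll\log w$ dyadic intervals if $l<I$, since they lie in an interval $[Q_0,Q_0w^2]$. They lie in $\ll\log S_l$ dyadic intervals if $I\le l\le l_1$.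 As $\frac{\log w}{\log S_{l+1}}\ll e^{l-\lambda_0}$ and $\frac{\log S_l}{\log S_{l+1}}=e$, we get $\sum\frac1q\ll\frac{\iota_l}{\varphi(s)}$, also for $s=1$. Finally $\sum_s\frac1{s\varphi(s)}\ll1$.

Since $(u/L)^24^K\le1$, (14) gives
$$\mathcal M_2^{\mathrm{off}}\ll\sum_le^{\lambda_0}\iota_l\sum_{f'}\frac{2^{-\omega_l}}{f'},\tag{16}$$
the outer sum over $l\ge0$ with $S_l>p_0$, the inner one over squarefree $f'$ that become elements of $\widetilde F_0$ on adding a prime of $B_l$. Below $G_t,h_j$ refer to the element $qf'$ of $\widetilde F_0$, and $g=K-\sum_{t<I}G_t$.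

**Step 6 (the terms $l<I$).** *Here the weights in (16) become $e^{-h_l}$, and the barrier makes their sum converge.* Now $\omega_l=\sum_{t<l}G_t$, so $e^{\lambda_0}\iota_l2^{-\omega_l}=e^l2^{-\omega_l}=e^{-h_l}$. Put $E_t=\sum_{p\in B_t}1/p=1+O(L^{-1/2})$ for $t<I$; then $\prod_{t<I}\max(E_t,1)^{G_t}\ll1$, as $\sum G_t\le K\ll\ell$. Also $s_2\le\ell-I+C$, and block $l$ of $f'$ contains $G_l-1$ primes. So by (4), and by (3) exactly as in (10) with all $e_t=0$,
$$e^{\lambda_0}\iota_l\sum_{f'}\frac{2^{-\omega_l}}{f'}\ll\sum_{G:\ \min h_j\ge-1}e^{-h_l}G_l\prod_{t<I}\frac1{G_t!}\cdot\frac{(\ell-I+C)^g}{g!}\ll\rho^{-K}L^\rho\ell^{-1/2}E_\rho\Bigl[e^{-h_l}G_l;\min_{j\le I}h_j\ge-1\Bigr].$$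
Condition at time $l+1$: by Lemma 4(b) with $b=h_{l+1}+2\ge1$, the probability that the walk stays $\ge-1$ at the integers up to $I$ is $\ll(h_{l+1}+2)\Delta_{I-l-1}$. Further $h_{l+1}+2=h_l+\beta G_l+1\le(3+h_l)(1+G_l)$ because $h_l\ge-1$. Since $G_l$ is independent of the walk up to time $l$, and $\min_{j\le l}h_j\ge-1$ implies $\tau_2>l$, Lemma 4(d) gives, with $\xi\sim\mathrm{Pois}(\rho)$,
$$E_\rho[\cdots]\ll E_\rho\bigl[e^{-h_l}(3+h_l);\tau_2>l\bigr]\,E[\xi(1+\xi)]\,\Delta_{I-l-1}\ll(1+l)^{-3/2}\Delta_{I-l-1}.$$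
By (9) the sum over $l<I$ is $\ll\Delta_{I-1}\ll\Delta_I$ (if $I\ge1$).

**Step 7 (the terms $l\ge I$).** *Below the scale of $w$ the primes bring a geometric saving.* Now $\omega_l=\sum_{t<I}G_t+\omega(f';(S_l,S_I])$, so $e^{\lambda_0}2^{-\omega_l}\le e\cdot e^{-h_I}2^{-\omega(f';(S_l,S_I])}$. Put $\mu=s_2-\frac12\sum_{S_l<p\le S_I}\frac1p$ (recall $S_l>p_0$). By Mertens $\mu\le s_2-\frac12(l-I)+C$; also $\mu\ge s_2/2$. The $S_I$-smooth part $f_2'$ of $f'$ has $g-1$ primes, so by (4) and (3)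
$$\sum_{f_2'}\frac{2^{-\omega(f_2';(S_l,S_I])}}{f_2'}\le\frac{\mu^{g-1}}{(g-1)!}\ll\rho^{-g}e^{\rho s_2}e^{-\rho(l-I)/2}\ell^{-1/2}.$$
Summing over $G_t$, $t<I$, as in Step 6, the $l$-term of (16) is $\ll\iota_le^{-\rho(l-I)/2}\rho^{-K}L^\rho\ell^{-1/2}E_\rho[e^{-h_I};\tau_2>I]$. The expectation is $\ll(1+I)^{-3/2}\le\Delta_I$ by Lemma 4(d), since $3+h_I>1$ on $\tau_2>I$. Since $\rho/2\ge0.72$ and $l_1-I\ge0.11\,\ell$ for large $L$, $\sum_{l\ge I}\iota_le^{-\rho(l-I)/2}\ll1+\ell e^{-0.07\ell}\ll1$.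

**Step 8 (conclusion).** *We combine the moments.* Steps 4–7 give $\mathcal M_2\ll\Phi+\rho^{-\kappa}L^\rho\ell^{-1/2}\Delta=\Phi+\Theta\ll\Phi$ by Lemma 6. With (12) and (13),
$$H^*(x,y,z)\gg\frac xL\Phi\gg\frac xL\Theta=xL^{-Q(\rho)}\ell^{-1/2}\Delta.$$
This holds for all $0<\gamma\le\gamma_*$. Together with Proposition 1 and Section 6, Theorem 1 is proved. $\blacksquare$

## 8. Beyond $2\log2-1$: the union bound is sharp

We prove Theorem 2. The upper bound is (2). For the lower bound, $\gamma_*+\varepsilon_0\le\gamma\le0.45$, so $\log w\ge L^{0.55}$ and $I\le\lambda_0\le0.45\,\ell$; again $I<l_1$. We run the argument of Section 7 with integers having about $2\ell$ prime factors, and no barrier.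

**Step 1 (the new $F_0$).** *We replace the path condition by a mild condition on the number of primes.* Replace (F1) by

* (F1$'$) $2\ell-\sqrt\ell\le\omega(f_0)\le2\ell$,

and take random $f_0$ of weight $2^{\omega(f_0)}/f_0$. Then $\omega(f_0)$ is a sum of independent Bernoulli variables with mean and variance $2\ell+O_\eta(1)$, so by the central limit theorem (F1$'$) has probability bounded below by an absolute positive constant. Since $E\log f_0\ll\eta L$ and $E\sum_{p\mid f_0}1/p\ll1$ with absolute constants, Markov shows that (F1$'$), (F2), (F3) hold together with probability $\gg1$ if $\eta$ is small and $C_4$ is large. As $\prod_{p_0<p\le S_0}(1+2/p)\asymp L^2$, we get $\sum_{f_0\in F_0}2^{\omega(f_0)}/f_0\asymp L^2$.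

**Step 2 (first moment).** *We check that $\mathcal M_1$ has the size $uL$.* Step 1 of Section 7, which uses only (F2), (F3) and the sizes of $D$ and $w$, applies verbatim and gives (12). So do the bounds for $\theta_0$, $\theta_1$ and the error in its Steps 2 and 3. Now $\sum_{a_0}W(a_0)=\sum_{f_0\in F_0}2^{\omega(f_0)}/f_0\asymp L^2$, so
$$\mathcal M_1\ge\frac{c_3}2\frac uL\sum_{a_0}W(a_0)-O(1)\gg uL,$$
since $uL=L^{1-\gamma}\ge L^{0.55}$.

**Step 3 (second moment).** *We show $\mathcal M_2\ll uL$.* The diagonal part is $\ll\frac uL\cdot L^2=uL$. For the off-diagonal part, (14), (15) and the bounds $\iota_l$ hold as before. After bounding $\sigma$, enlarge $F_0$ to the set given by $\omega(f_0)\le2\ell$. The number of triples for given $f'$ is at most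
$$4^{\omega(f')}2^{-\omega_l}\le2^{2\ell}2^{\omega(f')-\omega_l}=L^{2\beta}2^{\omega(f')-\omega_l}.$$
The sum of $2^{\omega(f')-\omega_l}/f'$ is at most an Euler product with weight $1/p$ for $S_l<p\le S_0$ and $2/p$ for $p\le S_l$, which is $\ll e^l(Le^{-l})^2$. Hence
$$\mathcal M_2^{\mathrm{off}}\ll\Bigl(\frac uL\Bigr)^2L^{2\beta}\sum_le^{\lambda_0}\iota_l\sum_{f'}\frac{2^{\omega(f')-\omega_l}}{f'}\ll\Bigl(\frac uL\Bigr)^2L^{2\beta}\sum_le^{\lambda_0}\iota_l\,e^l(Le^{-l})^2.$$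
For $l<I$ the summand is $L^2$, in total $\ll\ell L^2$. For $I\le l\le l_1$ the sum is $\ll e^{\lambda_0-I}L^2\ll L^2$. For $l>l_1$ it is $\ll L^2\ell e^{\lambda_0-l_1}\ll L^2$, since $\lambda_0\le0.45\,\ell$ and $l_1=\frac12\ell+O(1)$. So, as $uL^{2\beta-1}=L^{\gamma_*-\gamma}$,
$$\mathcal M_2^{\mathrm{off}}\ll u^2L^{2\beta}\ell=uL\cdot L^{\gamma_*-\gamma}\ell\ll uL.$$
By (12), $H^*(x,y,z)\gg\frac xL\cdot\frac{(uL)^2}{uL}=ux$. $\blacksquare$
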